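\title{Graphical sequences with minimum term at least four have triangular realizations}

\begin{abstract}
A simple graph is triangular if every edge lies in a triangle. We prove the conjecture that every graphical sequence $d_1\ge\dots\ge d_n\ge4$ is the degree sequence of a triangular simple graph. The proof is an induction governed by the slack in the Erd\H{o}s--Gallai inequalities. When a deleted vertex cannot be put back with all its edges in triangles, the inequalities are far from tight, and then a pair of adjacent vertices with common neighbors can be deleted and put back instead. This reduces the problem to sequences with at most three terms exceeding five, which are settled by removing small cliques and by modifying squares of cycles.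
\end{abstract}

\section{Introduction}

All graphs in this paper are finite and simple: they have no loops and no multiple edges. A sequence of integers $d=(d_1,\dots,d_n)$ is \emph{graphical} if there is a graph on vertices $v_1,\dots,v_n$ with $\deg(v_i)=d_i$ for all $i$; such a graph is a \emph{realization} of $d$, and $d$ is its \emph{degree sequence}. A \emph{triangle} is a set of three pairwise adjacent vertices, and a graph is \emph{triangular} if every edge is contained in a triangle. Graphical sequences are described by the Erd\H{o}s--Gallai theorem.

\begin{theorem}[Erd\H{o}s--Gallai]\label{thm:EG}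
A sequence of positive integers $d_1\ge\dots\ge d_n$ is graphical if and only if $d_1+\dots+d_n$ is even and
\begin{equation}\label{eq:EG}
\sum_{i=1}^k d_i\le k(k-1)+\sum_{i=k+1}^n\min\{d_i,k\}\qquad\text{for every }k\in\{1,\dots,n\}.
\end{equation}
\end{theorem}

Which graphical sequences have a triangular realization? An edge $vw$ lies in a triangle exactly when $w$ has a neighbor in $N(v)$, so a graph is triangular if and only if no neighborhood $N(v)$ induces a graph with an isolated vertex. Small degrees make this condition rigid. We write $(a^p,b^q,\dots)$ for the sequence consisting of $a$ repeated $p$ times, then $b$ repeated $q$ times, and so on. A vertex of degree $1$ cannot occur in a triangular graph. A $2$-regular triangular graph is a disjoint union of triangles, so the graphical sequence $(2^4)$ has no triangular realization. In a $3$-regular triangular graph, a neighborhood $N(v)=\{a,b,c\}$ without isolated vertices contains a path, say $a\,b\,c$; then $N(b)=\{v,a,c\}$, and the third neighbor of $a$, being adjacent to $v$ or to $b$, must be $c$. So every component is $K_4$, and $(3^6)$, the degree sequence of $K_{3,3}$,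 has no triangular realization. At degree $4$ the divisibility obstruction disappears. For $m\ge5$ let $C_m^2$, the \emph{square of the cycle}, be the graph on $\mathbb Z_m$ in which $i$ is adjacent to $i\pm1$ and $i\pm2$. It is $4$-regular and each of its edges lies in a triangle $\{i,i+1,i+2\}$, so every graphical sequence $(4^m)$ has a triangular realization.

This suggests that minimum degree $4$ is enough in general. The problem, which we take from Talbot and Yan~\cite{TY}, is to decide the following conjecture: if $n\ge3$ and the integers $d_1\ge\dots\ge d_n\ge4$ have even sum and satisfy \eqref{eq:EG}, then they form the degree sequence of a triangular graph. Egan and Nikolayevsky proved this for sequences with at most two distinct terms.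

\begin{theorem}[Egan--Nikolayevsky]\label{thm:EN}
Every graphical sequence of the form $(a^p,b^q)$ with $a>b\ge4$, $p\ge0$ and $q>0$ is the degree sequence of a triangular graph.
\end{theorem}

By Theorem~\ref{thm:EG}, the conjecture is equivalent to the following statement, which is the result of this paper.

\begin{theorem}\label{thm:main}
Every graphical sequence $d_1\ge\dots\ge d_n\ge4$ is the degree sequence of a triangular graph.
\end{theorem}

The sequence $(3^6)$ shows that $4$ cannot be replaced by $3$. The proof uses Theorems~\ref{thm:EG} and~\ref{thm:EN} and is otherwise self-contained. Section~\ref{sec:moves} introduces the two inductive moves, each of which can fail. Section~\ref{sec:slack} introduces the quantity that decides which move to use and shows the alternative on two small sequences. Section~\ref{sec:pair} contains the main technical lemma, and Section~\ref{sec:minimal} uses it to show that a shortest counterexample has at most three terms exceeding $5$. Sections~\ref{sec:cliques} and~\ref{sec:squares} dispose of such sequences.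

\section{Two inductive moves}\label{sec:moves}

We regard a sequence as a function $d$ on a vertex set $V$ and call $d_v$ the degree of $v$ even when no realization is fixed. An induction on $n$ deletes some vertices, lowers the degrees of their intended neighbors, realizes the shorter sequence by a triangular graph, and puts the deleted vertices back. Two things must be checked: that the shorter sequence is graphical with all terms at least $4$, and that the new edges lie in triangles. For a single vertex, graphicality is a standard fact.

\begin{lemma}[laying off a vertex]\label{lem:layoff}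
Let $d$ be graphical, let $x$ be a vertex, and let $R$ be a set of $d_x$ vertices of $V\setminus\{x\}$ with $d_u\ge d_w$ for all $u\in R$ and $w\in V\setminus(R\cup\{x\})$. Then deleting $x$ and subtracting $1$ on $R$ gives a graphical sequence.
\end{lemma}

\begin{proof}
Take a realization in which $x$ has as many neighbors in $R$ as possible, and suppose that some $u\in R$ is not adjacent to $x$. Since $x$ has $|R|$ neighbors, it is adjacent to some $w\notin R$, and $d_u\ge d_w$. Then $|N(u)\setminus\{w\}|\ge|N(w)\setminus\{u\}|$, and $x$ belongs to the second set but not to the first. Hence some $z$ belongs to the first set but not to the second; this $z$ differs from $x,u,w$, is adjacent to $u$ and is not adjacent to $w$. Replacing the edges $xw,uz$ by $xu,wz$ preserves all degrees and gives $x$ one more neighbor in $R$, a contradiction. So $N(x)=R$, and deleting $x$ realizes the new sequence.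
\end{proof}

The next lemma deals with the triangles.

\begin{lemma}[reinsertion]\label{lem:reinsert}
Let $G'$ be a triangular graph.
\begin{itemize}
\item[(a)] Add a new vertex $x$ and join it to a set $R\subseteq V(G')$. If $G'[R]$ has no isolated vertex, the new graph is triangular.
\item[(b)] Add a clique $W$ of at least two new vertices and some edges between $W$ and $V(G')$, so that no old vertex has exactly one neighbor in $W$. If $|W|=2$, assume that some old vertex is joined to $W$. Then the new graph is triangular.
\end{itemize}
\end{lemma}

\begin{proof}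
Old edges keep their triangles. In (a), an edge $xs$ lies in the triangle $xss'$, where $s'$ is a neighbor of $s$ in $R$. In (b), an edge from an old vertex $s$ to $w\in W$ lies in the triangle $sww'$, where $w'$ is a second neighbor of $s$ in $W$; an edge inside $W$ lies in a triangle inside $W$ if $|W|\ge3$, and in a triangle with an old vertex if $|W|=2$.
\end{proof}

The two moves have complementary defects. Laying off a vertex always gives a graphical sequence, but induction gives no control over $G'[R]$, so reinsertion may fail. For the second move, \emph{pair removal}, take two vertices $x,y$ of the same degree $r$, delete them, and subtract $2$ on a set $S$ of $r-1$ vertices of largest degree. Reinsertion never fails: add $x,y$, the edge $xy$ and all edges from $\{x,y\}$ to $S$, and apply Lemma~\ref{lem:reinsert}(b). But the shorter sequence need not be graphical. Note also what the bound $4$ costs: the first move stays within the class of sequences in Theorem~\ref{thm:main} only if the degrees on $R$ are at least $5$, and the second only if the degrees on $S$ are at least $6$. This is why sequences with few terms exceeding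 $5$ will need a separate treatment.

\section{The Erd\H{o}s--Gallai slack}\label{sec:slack}

The link between the two moves is the amount by which the inequalities \eqref{eq:EG} hold. Subtracting $2$ from some degrees changes their order, so we define this amount for arbitrary vertex sets. For $d\colon V\to\mathbb Z_{>0}$ and $A\subseteq V$, the \emph{slack} of $A$ is
\[
\sigma(A)=|A|(|A|-1)+\sum_{v\notin A}\min\{d_v,|A|\}-\sum_{v\in A}d_v .
\]
If $V=\{v_1,\dots,v_n\}$ with $d_1\ge\dots\ge d_n$, put $\sigma_k=\sigma(\{v_1,\dots,v_k\})$, so that $\sigma_0=0$ and \eqref{eq:EG} says that all $\sigma_k$ are nonnegative. Let $\nu(j)=\#\{v\in V:d_v\ge j\}$. For a second sequence $d'$ we write $\sigma'$ and $\nu'$, and we abbreviate $A\cup\{u\}$ to $A+u$.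

\begin{lemma}\label{lem:slack}
Let $d\colon V\to\mathbb Z_{>0}$ and $A\subseteq V$ with $|A|=j$.
\begin{itemize}
\item[(a)] $\sigma(A)\ge\sigma_j$.
\item[(b)] If $u\notin A$, then
\[
\sigma(A+u)-\sigma(A)=2j-\min\{d_u,j\}-d_u+\#\{v\notin A+u:\ d_v\ge j+1\}.
\]
If all vertices of $A+u$ have degree at least $j+1$, this equals $\nu(j+1)-1-d_u$.
\item[(c)] If $G$ realizes $d$, then
\[
\sigma(A)=2\,\mathrm{miss}(A)+\sum_{v\notin A}\bigl(\min\{d_v,j\}-e(v,A)\bigr),
\]
where $\mathrm{miss}(A)$ is the number of non-adjacent pairs in $A$ and $e(v,A)$ is the number of neighbors of $v$ in $A$. All summands are nonnegative.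
\end{itemize}
\end{lemma}

\begin{proof}
(a) Exchanging $u\in A$ for $v\notin A$ with $d_v\ge d_u$ replaces $\min\{d_v,j\}$ by $\min\{d_u,j\}$ and $-d_u$ by $-d_v$, so the slack does not increase; such exchanges lead from $A$ to $\{v_1,\dots,v_j\}$.

(b) The first term of $\sigma$ grows by $(j+1)j-j(j-1)=2j$, the vertex $u$ stops contributing $\min\{d_u,j\}$ and starts contributing $-d_u$, and for $v\notin A+u$ the difference $\min\{d_v,j+1\}-\min\{d_v,j\}$ is $1$ if $d_v\ge j+1$ and $0$ otherwise. Under the extra assumption the expression is $2j-j-d_u+\bigl(\nu(j+1)-(j+1)\bigr)$.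

(c) The sum $\sum_{v\in A}d_v$ equals twice the number of edges inside $A$, which is $j(j-1)-2\,\mathrm{miss}(A)$, plus $\sum_{v\notin A}e(v,A)$. Moreover $e(v,A)\le d_v$ and $e(v,A)\le j$.
\end{proof}

Part (c) is the point. The slack depends only on the sequence, yet in every realization it bounds the number of non-adjacent pairs in $A$. A vertex that blocks Lemma~\ref{lem:reinsert}(a) is non-adjacent to all other vertices of $R$, so it certifies that the slack is large.

\begin{example}\label{ex:idea}
Consider sequences with four terms equal to $6$ and at least two equal to $4$. One may lay off a $4$ onto the set $R$ of the four $6$'s, or remove two $4$'s and subtract $2$ from three of the $6$'s. If the first move fails, some vertex of $R$ is non-adjacent to the other three, and Lemma~\ref{lem:slack}(c) gives $\sigma_4\ge6$.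

Let $d=(6^4,5^2,4^2)$. Pair removal gives a sequence of length $6$ containing a $6$, which is not graphical. But $\sigma_4=12+16-24=4<6$, so the first move cannot fail. Laying off a $4$ gives $(5^6,4)$, realized by the complement of a path on three vertices together with two disjoint edges. This graph on $7$ vertices is triangular, because two adjacent vertices have degree sum at least $9>7$ and so have a common neighbor. Joining a new vertex to four vertices of degree $5$ gives a triangular realization of $d$.

Let $d=(6^4,5^2,4^4)$. Now $\sigma_4=12+24-24=12$, which does not protect the first move, but there is room for the second. Pair removal gives $(6,5^2,4^5)$. To realize it, take $C_7^2$ on $1,\dots,7$, delete the edges $\{2,3\}$ and $\{4,5\}$, and join a new vertex $v$ to $1,\dots,6$. Then $v$ has degree $6$, the vertices $1,6$ have degree $5$ and the others have degree $4$. The edges at $7$ lie in the triangles $\{7,1,2\}$ and $\{7,5,6\}$; every other edge lies in a triangle with $v$, since each of $1,\dots,6$ has a neighbor in $\{1,\dots,6\}$. Adding adjacent vertices $x,y$ joined to $2,3,4$ gives a triangular realization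 of $d$.
\end{example}

The general proof follows this pattern: failure of the first move forces slack, and slack makes the second move legal. To prove that a sequence is graphical we need to know what a worst violation of \eqref{eq:EG} looks like.

\begin{lemma}[critical set]\label{lem:critical}
Let $d\colon V\to\mathbb Z_{>0}$ have even sum and not be graphical. Then there is an integer $\theta$ such that $K=\{v:d_v\ge\theta\}$ is nonempty, $\sigma(K)<0$, and $k\le\nu(k)\le\theta$, where $k=|K|$.
\end{lemma}

\begin{proof}
Let $k$ be the smallest index minimizing $\sigma_k$ over $0\le k\le n$. By Theorem~\ref{thm:EG}, $\sigma_k<0=\sigma_0$, so $k\ge1$ and $\sigma_k<\sigma_{k-1}$. If $d_k\le k-1$, then Lemma~\ref{lem:slack}(b) with $j=k-1$ gives $\sigma_k-\sigma_{k-1}\ge2(k-1)-2d_k\ge0$, which is false. So $\theta:=d_k\ge k$, hence $\nu(k)\ge k$, and the second formula of Lemma~\ref{lem:slack}(b) gives $\nu(k)-1-\theta=\sigma_k-\sigma_{k-1}<0$, that is, $\nu(k)\le\theta$. Suppose that $k<n$ and $d_{k+1}=\theta$. Then $k+1\le\nu(k)\le\theta$, so the second formula applies again and gives $\sigma_{k+1}-\sigma_k=\nu(k+1)-1-\theta\le\nu(k)-1-\theta<0$,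 contradicting the choice of $k$. Thus $\{v_1,\dots,v_k\}=\{v:d_v\ge\theta\}$.
\end{proof}

With few large terms, graphicality is automatic.

\begin{lemma}\label{lem:few}
Let $d$ have length $n\ge6$ and even sum, let all its terms lie in $[4,n-1]$, and let at most three of them be at least $6$. Then $d$ is graphical.
\end{lemma}

\begin{proof}
If $n=6$, all terms are $4$ or $5$. The number of $5$'s is even, hence so is the number of $4$'s; take $K_6$ minus a perfect matching on the vertices of degree $4$. Let $n\ge7$. For $k\le4$ every minimum in \eqref{eq:EG} equals $k$, so the right side is $k(k-1)+k(n-k)=k(n-1)\ge\sum_{i\le k}d_i$. For $k\ge5$,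
\[
\sigma_k\ge k(k-1)+4(n-k)-3(n-1)-5(k-3)=k^2-10k+n+18 .
\]
This is $n-7$ for $k=5$ and $n-6$ for $k=6$; for $k\ge7$ it is at least $k^2-9k+18=(k-3)(k-6)>0$ because $n\ge k$.
\end{proof}

\section{Pair removal}\label{sec:pair}

\begin{lemma}[pair removal]\label{lem:pair}
Let $d_1\ge\dots\ge d_n\ge4$ be a graphical sequence on $V=\{v_1,\dots,v_n\}$. Let $x\ne y$ be vertices of the same degree $r$, let $S=\{v_1,\dots,v_{r-1}\}$, and suppose that $x,y\notin S$ and $\mu:=d_{r-1}\ge6$. Define $d'$ on $V'=V\setminus\{x,y\}$ by $d'=d-2$ on $S$ and $d'=d$ elsewhere. Assume: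
\begin{itemize}
\item[(P1)] $\sigma'(A)\ge0$ for all $A\subseteq V'$ with $|A|\le r-1$, and $\sigma'(A)\ge2$ if $|A|=r-1$;
\item[(P2)] $\sigma_k\ge r+2$ for all $k$ with $r\le k\le d_1$.
\end{itemize}
Then $d'$ is graphical and all its terms are at least $4$. If $d'$ has a triangular realization, then so does $d$.
\end{lemma}

The difficulty is the following. For sets that contain $S$, the slack of $d'$ is that of $d$ minus $2$, and (P2) settles the matter. But subtracting $2$ can push vertices of $S$ below vertices outside $S$, and then a critical set $K$ of $d'$ omits part of $S$. This happens only when the threshold of $K$ is within one of $\mu$. We then compare $K$ with a larger set $K\cup S$, controlled by (P2), or with a smaller set of size $r-1$, controlled by (P1), moving one vertex at a time with Lemma~\ref{lem:slack}(b).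

\begin{proof}
The terms of $d'$ are at least $4$ because $\mu\ge6$; this is the only use of that hypothesis. The last assertion is Lemma~\ref{lem:reinsert}(b) with $W=\{x,y\}$ joined to all of $S$. The sum of $d'$ is that of $d$ minus $2r+2(r-1)$, hence even.

Let $S\subseteq A\subseteq V'$ with $r\le|A|\le d_1$. In passing from $\sigma(A)$ to $\sigma'(A)$ we lose the contributions $\min\{r,|A|\}=r$ of $x$ and of $y$, and gain $2$ for each vertex of $S$. With Lemma~\ref{lem:slack}(a) and (P2),
\begin{equation}\label{eq:super}
\sigma'(A)=\sigma(A)-2r+2(r-1)\ge\sigma_{|A|}-2\ge r .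
\end{equation}

Suppose that $d'$ is not graphical, and let $\theta$, $K$, $k=|K|$ be as in Lemma~\ref{lem:critical} for $d'$. Put $P=\nu'(k)$, so $k\le P\le\theta$ and $\sigma'(K)<0$. By (P1), $k\ge r$. If $S\subseteq K$, then $k\le\theta\le d_1$ and \eqref{eq:super} gives $\sigma'(K)\ge r$, a contradiction. So $i:=|S\setminus K|$ satisfies $1\le i\le r-1$. Since $k>|S|$, the set $K\setminus S$ is nonempty. Every $u\in K\setminus S$ has $\theta\le d'_u=d_u\le\mu$, and every $s\in S\setminus K$ has $\mu-2\le d'_s\le\theta-1$. Therefore
\begin{equation}\label{eq:window}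
\mu-1\le\theta\le\mu,\qquad k\le P\le\mu\le d_1,\qquad d'\ge\mu-2\ \text{ on }K\cup S .
\end{equation}
We show in three cases that $\sigma'(K)\ge0$.

\emph{Case 1: $d'_s\ge k$ for all $s\in S\setminus K$.} All $k+i$ vertices of $K\cup S$ have $d'\ge k$, so $k+i\le P\le\mu$, and \eqref{eq:super} gives $\sigma'(K\cup S)\ge r$. Add the vertices of $S\setminus K$ to $K$ one at a time. Consider the step from $A$ to $A+s$, where $|A|=j$ and $k\le j\le k+i-1$. The vertices outside $A+s$ with $d'\ge j+1$ are among the $P$ vertices with $d'\ge k$, and so are the $j+1$ vertices of $A+s$; hence the count in Lemma~\ref{lem:slack}(b) is at most $P-j-1$. If $d'_s\ge j$, then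
\[
\sigma'(A+s)-\sigma'(A)\le j-d'_s+(P-j-1)=P-1-d'_s\le\mu-1-(\mu-2)=1 .
\]
If $d'_s<j$, then $\mu-2\le d'_s<j\le k+i-1\le P-1\le\mu-1$ forces $d'_s=\mu-2$ and $j=k+i-1=P-1=\mu-1$. The count is then $0$ and the difference equals $2(\mu-1)-2(\mu-2)=2$; this can occur only for $j=k+i-1$, so at most once. The $i$ steps raise the slack by at most $i+1$ in total, so $\sigma'(K)\ge r-(i+1)\ge0$.

In the remaining cases some $s\in S\setminus K$ has $d'_s<k$. By \eqref{eq:window}, $k\in\{\mu-1,\mu\}$.

\emph{Case 2: $k=\mu-1$ and $i=1$.} Then $S\setminus K=\{s\}$ and $d'_s=\mu-2$. No vertex outside $K$ has $d'\ge k+1=\mu$, because $\mu\ge\theta$. Lemma~\ref{lem:slack}(b) gives $\sigma'(K+s)-\sigma'(K)=2(\mu-1)-2(\mu-2)=2$. As $K+s=K\cup S$ has $\mu$ elements and $r\le\mu\le d_1$, \eqref{eq:super} yields $\sigma'(K)\ge r-2>0$.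

\emph{Case 3: $k=\mu$, or $k=\mu-1$ and $i\ge2$.} Now $k+i\ge\mu+1$, so $K\cup S$ may be too large for \eqref{eq:super}, and we approach $K$ from below. Since $|K\cap S|\le r-2$ and $k\ge r$, there is a set $A_0$ with $K\cap S\subseteq A_0\subseteq K$ and $|A_0|=r-1$; by (P1), $\sigma'(A_0)\ge2$. Add the vertices of $K\setminus A_0$ one at a time. They lie in $K\setminus S$, so they have $d'\le\mu$, and all vertices of $K$ have $d'\ge\theta\ge k$. By the second formula of Lemma~\ref{lem:slack}(b), the step from size $j$ to size $j+1\le k$ changes the slack by at least $\nu'(j+1)-1-\mu$. If $j+1\le\mu-2$, then $\nu'(j+1)\ge|K\cup S|\ge\mu+1$ by \eqref{eq:window}, and the change is nonnegative. If $\mu-1\le j+1\le k$, then $\nu'(j+1)\ge k$ and the change is at least $k-1-\mu$. For $k=\mu$ there are at most two such steps, each at least $-1$; for $k=\mu-1$ there is at most one, and it is at least $-2$. Hence $\sigma'(K)\ge2-2=0$.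
\end{proof}

The constant $2$ in (P1) is spent in Case 3, and the constant $r+2$ in (P2) in Case 1, where $i$ may be as large as $r-1$. Some hypothesis of this kind is needed: for $(6^4,5^2,4^2)$ in Example~\ref{ex:idea}, where $r=4$ and $\sigma_4=4<r+2$, the conclusion fails.

\section{A shortest counterexample has at most three large terms}\label{sec:minimal}

Suppose that Theorem~\ref{thm:main} is false, and fix from now on a counterexample $d_1\ge\dots\ge d_n\ge4$ of smallest length $n$. ``By minimality'' refers to the fact that every shorter graphical sequence with all terms at least $4$ has a triangular realization. Put $D=d_1$ and $c=n-1-D$, the number of non-neighbors of $v_1$ in any realization.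

If $c=0$, every realization is triangular: an edge avoiding $v_1$ forms a triangle with $v_1$, and an edge $v_1w$ forms a triangle with any other neighbor of $w$. So $c\ge1$, that is, $n\ge D+2$. Put
\[
t=d_{D+1},\qquad N=\{v_2,\dots,v_{D+1}\},\qquad M=\{v_{D+2},\dots,v_n\},\qquad X=\{v_{D+1}\}\cup M .
\]
Then $|M|=c$, $|X|=c+1$ and $4\le t\le D$; the degrees on $N$ are at least $t$ and those on $X$ are at most $t$. The set $N$ is the one onto which $v_1$ is laid off, so this move is available exactly when $t\ge5$. The set $X$ is where we look for pairs to remove. We first collect what the failure of laying off $v_1$ gives.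

\begin{proposition}\label{prop:A}
If $t\ge5$, then $c\ge t-1$, and $\sigma_k\ge t+2$ for $4\le k\le D$.
\end{proposition}

\begin{proof}
Deleting $v_1$ and subtracting $1$ on $N$ gives a sequence that is graphical by Lemma~\ref{lem:layoff} and has all terms at least $4$. By minimality it has a triangular realization; joining $v_1$ to $N$ gives a realization $G$ of $d$. Since $G$ is not triangular, Lemma~\ref{lem:reinsert}(a) shows that some $s\in N$ has no neighbor in $N$. Its $d_s-1\ge t-1$ neighbors other than $v_1$ lie in $M$, so $c\ge t-1$.

Let $K=\{v_1,\dots,v_k\}$. If $4\le k\le t$, each of $v_{k+1},\dots,v_{D+1}$ contributes $k$ to $\sigma_k$ and each vertex of $M$ contributes at least $4$, so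
\[
\sigma_k\ge k(k-1)+k(D+1-k)+4c-kD=4c\ge4(t-1)\ge t+2 .
\]
Let $t+1\le k\le D$, and apply Lemma~\ref{lem:slack}(c) to $G$ and $K\subseteq\{v_1\}\cup N$. If $s\in K$, then $s$ is non-adjacent to the $k-2$ vertices of $K\setminus\{v_1,s\}$, so $\sigma_k\ge2(k-2)\ge2t-2$. If $s\notin K$, then $e(s,K)=1$, so $s$ contributes $\min\{d_s,k\}-1\ge t-1$. Each neighbor $m\in M$ of $s$ has $d_m\le t\le k$ and a neighbor outside $K$, so it contributes $d_m-e(m,K)\ge1$, and there are at least $t-1$ of them. Again $\sigma_k\ge2t-2$, and $2t-2\ge t+2$.
\end{proof}

This is the slack that Lemma~\ref{lem:pair} requires.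

\begin{proposition}\label{prop:B}
If $t\ge5$, there are no two vertices $x,y\in X$ of the same degree $r$ with $d_{r-1}\ge6$.
\end{proposition}

\begin{proof}
Suppose there are. Then $4\le r\le t\le D$, so $S=\{v_1,\dots,v_{r-1}\}$ is contained in $L=\{v_1,\dots,v_D\}$, which is disjoint from $X$. Condition (P2) holds by Proposition~\ref{prop:A}, as $t+2\ge r+2$. For (P1), let $A\subseteq V'$ with $|A|=k\le r-1$. We have $4\le d'\le D$ on $V'$ and $|V'\setminus A|=n-2-k=(D-k)+(c-1)$. If $k\le4$, every vertex outside $A$ contributes $k$, so
\[
\sigma'(A)\ge k(k-1)+k(n-2-k)-kD=k(c-2)\ge2k,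
\]
since $c\ge t-1\ge4$; for $k=r-1\ge3$ this is at least $2$. Let $5\le k\le r-1$, so $t\ge6$. Choose $D-k$ vertices of $L\setminus A$. Those outside $S$ have $d'\ge t>k$ and contribute $k$; those in $S$, of which there are at most $r-1$, have $d'\ge t-2\ge k-1$ and contribute at least $k-1$. The other $c-1$ vertices of $V'\setminus A$ contribute at least $4$ each. Hence
\begin{align*}
\sigma'(A)&\ge k(k-1)+k(D-k)-(r-1)+4(c-1)-kD\\
&=4(c-1)-k-(r-1)\ge4(t-2)-2(t-1)=2t-6\ge2 .
\end{align*}
By Lemma~\ref{lem:pair} and minimality, $d$ has a triangular realization, a contradiction.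
\end{proof}

When $t=4$, laying off $v_1$ would create a term $3$. We lay off a vertex of degree $4$ instead, as in Example~\ref{ex:idea}.

\begin{proposition}\label{prop:C}
It is not the case that $d_4\ge6$ and $d_{n-1}=d_n=4$.
\end{proposition}

\begin{proof}
Suppose it is. Deleting $v_n$ and subtracting $1$ on $R=\{v_1,\dots,v_4\}$ gives a graphical sequence with terms at least $4$. Take a triangular realization and join $v_n$ to $R$, obtaining a realization $G$ of $d$. Since $G$ is not triangular, some $s\in R$ is non-adjacent to the other three vertices of $R$. Consequently $d_4\le d_s\le n-4$, and Lemma~\ref{lem:slack}(c) gives $\sigma_k\ge6$ for all $k\ge4$.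

Apply Lemma~\ref{lem:pair} with $r=4$, $\{x,y\}=\{v_{n-1},v_n\}$ and $S=\{v_1,v_2,v_3\}$; we have just verified (P2). All terms of $d'$ lie in $[4,n-4]$: on $S$ they are at most $D-2\le n-4$, and elsewhere at most $d_4\le n-4$. So for $|A|=k\le3$,
\[
\sigma'(A)\ge k(k-1)+k(n-2-k)-k(n-4)=k,
\]
which is $3\ge2$ for $k=3$. Thus (P1) holds, and Lemma~\ref{lem:pair} with minimality gives a contradiction.
\end{proof}

Let $a$, $p$, $q$ be the numbers of terms of $d$ that are at least $6$, equal to $5$, and equal to $4$. We call the first $a$ terms \emph{large}.

\begin{proposition}\label{prop:D}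
We have $t\in\{4,5\}$ and $1\le a\le3$.
\end{proposition}

\begin{proof}
Suppose $t\ge6$. By Proposition~\ref{prop:A}, $|X|=c+1\ge t$, while the degrees on $X$ take at most $t-3$ values. So two vertices of $X$ have the same degree $r\le t\le D$, and $d_{r-1}\ge d_{D+1}=t\ge6$, contradicting Proposition~\ref{prop:B}. Hence $t\in\{4,5\}$.

Suppose $a\ge4$. By Proposition~\ref{prop:C}, $q\le1$. If $t=4$, all $c+1\ge2$ vertices of $X$ have degree $4$, which is impossible; so $t=5$. Then $|X|\ge5$ by Proposition~\ref{prop:A}, the degrees on $X$ are $4$ or $5$, and at most one is $4$. So two vertices of $X$ have degree $r=5$, and $d_{r-1}=d_4\ge6$, contradicting Proposition~\ref{prop:B}. Finally, if $a=0$, then $d$ has at most two distinct terms and Theorem~\ref{thm:EN} applies.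
\end{proof}

\section{Removing small cliques}\label{sec:cliques}

With at most three large terms there is little room for pair removal, which needs $r-1\ge3$ terms of size at least $6$. In exchange, Lemma~\ref{lem:few} makes graphicality free, so we may remove larger cliques and attach them to the large vertices alone. Throughout, $D\ge6$ and $n=D+1+c$.

\begin{lemma}\label{lem:cliques}
None of the six situations in the second column of the following table occurs.
\begin{center}
\begin{tabular}{c|l|l|l}
 & situation & clique $W$ & edges from $W$ to the large vertices\\ \hline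
\textup{(R1)} & $a=3$, $q\ge2$ & two $4$'s & all of $W$ to $v_1,v_2,v_3$\\
\textup{(R2)} & $a=2$, $d_2\ge7$, $q\ge3$ & three $4$'s & all of $W$ to $v_1,v_2$\\
\textup{(R3)} & $a=2$, $d_2\ge8$, $p\ge4$ & four $5$'s & all of $W$ to $v_1,v_2$\\
\textup{(R4)} & $a=3$, $d_3\ge7$, $p\ge3$ & three $5$'s & all of $W$ to $v_1,v_2,v_3$\\
\textup{(R5)} & $c\ge6$, $p\ge6$ & six $5$'s & none\\
\textup{(R6)} & $a\ge2$, $c\ge4$, $d_1\ge7$, $d_3\le6$, $p\ge5$ & five $5$'s & three to $v_1$, the other two to $v_2$
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
In each row let $W$ be a set of $w$ vertices with the degrees listed, and let $g_j$ be the number of edges from $W$ to $v_j$ prescribed in the last column. Making $W$ a clique and adding these edges gives each vertex of $W$ its degree: $1+3$, $2+2$, $3+2$, $2+3$, $5+0$ and $4+1$ in the six rows. No $g_j$ equals $1$. Let $d'$ arise from $d$ by deleting $W$ and subtracting $g_j$ from $d_j$. If $d'$ is graphical with terms at least $4$, then minimality and Lemma~\ref{lem:reinsert}(b) give a triangular realization of $d$, a contradiction. The sum drops by $\sum_{v\in W}d_v+\sum_jg_j=w(w-1)+2\sum_jg_j$,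 which is even, and at most three terms of $d'$ are at least $6$. By Lemma~\ref{lem:few} it remains to check that
\[
n-w\ge6\qquad\text{and}\qquad 4\le d_j-g_j\le n-w-1\quad(1\le j\le a);
\]
the other terms are $4$ or $5$, and $5\le n-w-1$ follows from the first inequality.

The lower bounds $d_j-g_j\ge4$ follow from $d_j\ge6$ and the assumptions in the second column. In (R1)--(R4) every $g_j$ equals $w$, so the upper bounds follow from $d_j\le n-1$; and $n\ge D+2$ is at least $8,9,10,9$ while $w=2,3,4,3$, so $n-w\ge6$. In (R5), $n-w=D+c-5\ge D+1\ge7$, which gives both requirements. In (R6), $n\ge D+5\ge12$ and $w=5$; the terms $d_1-3$ and $d_2-2$ are at most $D-2\le n-7$, and $d_3\le6\le n-6$.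
\end{proof}

\begin{proposition}\label{prop:families}
Write $b=D$. The sequence $d$ belongs to one of the following families.
\begin{itemize}
\item[(A)] $d=(b,5^p,4^q)$ with $1\le p\le b-2$ and $p\equiv b\pmod2$.
\item[(B)] $d=(b,6,5^p,4^q)$ with $p\le b-2$ and $p\equiv b\pmod2$.
\item[(C)] $d=(b,5^p,4^q)$ with $c\in\{4,5\}$ and $p-b\in\{0,2,4\}$.
\item[(D)] $d=(6^a,5^p,4^q)$ with $n\in\{11,12\}$, $p$ even, and either $a=2$ and $p\ge6$, or $a=3$ and $q\le1$.
\end{itemize}
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:D}, $t\in\{4,5\}$ and $1\le a\le3$.

\emph{The case $t=4$.} Here $a+p\le D$, so $q=n-a-p\ge c+1\ge2$, and $a\le2$ by (R1). Let $a=1$. Then $p\le b-1$, and the sum is even only if $p\equiv b\pmod2$, so $p\le b-2$. If $p=0$, Theorem~\ref{thm:EN} applies to $(b,4^q)$. So we are in (A). Let $a=2$, so $p\le D-2$ and $q=D+c-1-p$. Suppose $d_2\ge7$. By (R2), $q=2$, which forces $c=1$ and $p=D-2$. The sum is $D+d_2+5(D-2)+8=6D-2+d_2$, so $d_2$ is even; thus $D\ge d_2\ge8$ and $p\ge6$, contradicting (R3). Hence $d_2=6$, parity gives $p\equiv b\pmod2$, and we are in (B).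

\emph{The case $t=5$.} Here $a+p\ge D+1$, and $c\ge4$ by Proposition~\ref{prop:A}. We record lower bounds for $p$: if $a=1$, then $p\ge D\ge6$; if $a=2$, then $p\ge D-1\ge5$; if $a=3$, then $q\le1$ by (R1), so $p\ge n-4=D+c-3\ge7$. Suppose $c\ge6$. By (R5), $p\le5$, which leaves only $a=2$, $p=5$, $D=6$; but $(6^2,5^5,4^q)$ has odd sum. So $c\in\{4,5\}$. If $a=1$, then $p\equiv b\pmod2$ and $b\le p\le n-1=b+c$, which is (C). Let $a\in\{2,3\}$. Then $d_3\le6$, trivially for $a=2$ and by (R4) for $a=3$, and (R6) gives $D=6$. So $n=7+c\in\{11,12\}$ and $p$ is even, which is (D).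
\end{proof}

\section{Constructions from squares of cycles}\label{sec:squares}

It remains to realize the families (A)--(D). Joining a new vertex to $b$ of the $b+c$ vertices of $C_{b+c}^2$ gives the degree sequence $(b,5^b,4^c)$. Family (A) has fewer $5$'s, so we delete a matching among the $b$ neighbors; family (B) needs in addition one edge moved to create a $6$; family (C) may have more $5$'s, so we add edges among the $c$ non-neighbors. Deleting an edge destroys triangles, and the next lemma says which deletions are harmless.

\begin{lemma}\label{lem:arc}
Let $b\ge6$, $c\ge1$ and $m=b+c$. Label the vertices of $C_m^2$ cyclically by $1,\dots,m$, and let $N=\{1,\dots,b\}$ and $M=\{b+1,\dots,m\}$. Let $H$ arise from $C_m^2$ by deleting and adding edges inside $N$, so that $\{1,2\}$ and $\{b-1,b\}$ are kept and no vertex loses more than two edges. Then joining a new vertex $v$ to $N$ gives a triangular graph.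
\end{lemma}

\begin{proof}
An edge inside $N$ lies in a triangle with $v$. An edge from $v$ to $i\in N$ lies in a triangle if $i$ has a neighbor in $N$. This holds for $i=1,2,b-1,b$ by the two kept edges, and for $3\le i\le b-2$ because $i\pm1,i\pm2\in N$ and at most two of these four edges are deleted.

Call an edge of $C_m^2$ \emph{safe} if it meets $M$ or is one of the two kept edges; safe edges belong to $H$. We show that each edge meeting $M$ lies in a triangle of safe edges. For $\{i,i+2\}$ meeting $M$ use $\{i,i+1,i+2\}$: if $\{i,i+1\}\subseteq N$, then $i+2\in M$ and $\{i,i+1\}=\{b-1,b\}$; if $\{i+1,i+2\}\subseteq N$, then $i\in M$ and $\{i+1,i+2\}=\{1,2\}$. For $\{i,i+1\}\subseteq M$ use $\{i,i+1,i+2\}$, all of whose edges meet $M$. For $\{m,1\}$ use $\{m,1,2\}$, and for $\{b,b+1\}$ use $\{b-1,b,b+1\}$.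
\end{proof}

For additions we use \emph{chords}, the pairs $\{i,i+3\}$. For $m\ge7$ a chord is not an edge of $C_m^2$, and it forms a triangle with the edges $\{i,i+1\}$ and $\{i+1,i+3\}$. So $C_m^2$ together with any set of chords is triangular.

\begin{proposition}\label{prop:constructions}
Every sequence in \textup{(A)--(D)} has a triangular realization.
\end{proposition}

\begin{proof}
In (A)--(C) put $m=b+c=n-1\ge7$.

\emph{Family \textup{(A)}.} Let $h=(b-p)/2$. With the labels of Lemma~\ref{lem:arc}, consider the matching
\[
\begin{array}{ll}
\{2,3\},\{4,5\},\dots,\{b-2,b-1\} & \text{if $b$ is even},\\[2pt]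
\{1,3\},\{2,4\},\{5,6\},\{7,8\},\dots,\{b-2,b-1\} & \text{if $b$ is odd},
\end{array}
\]
which consists of edges of $C_m^2$ inside $N$ and avoids $\{1,2\}$ and $\{b-1,b\}$. For even $b$ it has $(b-2)/2$ edges and $p\ge2$; for odd $b$, when $b\ge7$, it has $(b-1)/2$ edges and $p\ge1$. In both cases it has at least $h$ edges. Delete $h$ of them and join $v$ to $N$. The graph is triangular by Lemma~\ref{lem:arc}. The vertex $v$ has degree $b$, exactly $b-2h=p$ vertices of $N$ have degree $5$, and the remaining vertices have degree $4$.

\emph{Family \textup{(B)}.} The number $\ell=b-1-p\ge1$ is odd. In $C_m^2$ delete $\{b-2,b\}$ and add $\{1,b-2\}$, which is not an edge because the cyclic distance between $1$ and $b-2$ is $\min\{b-3,c+3\}\ge3$. This raises the degree of $1$, lowers that of $b$, and leaves that of $b-2$ unchanged. Next delete $(\ell-1)/2$ edges of the matching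
\[
\begin{array}{ll}
\{2,3\},\{4,5\},\dots,\{b-2,b-1\} & \text{if $b$ is even},\\[2pt]
\{2,3\},\{4,5\},\dots,\{b-3,b-2\} & \text{if $b$ is odd}.
\end{array}
\]
There are enough of them: for even $b$ the matching has $(b-2)/2$ edges and $\ell\le b-1$; for odd $b$ it has $(b-3)/2$ edges, and $p\ge1$ gives $\ell\le b-2$. The matching avoids the vertices $1$ and $b$, the edges $\{1,2\}$ and $\{b-1,b\}$ are kept, and no vertex loses more than two edges. Join $v$ to $N$; the graph is triangular by Lemma~\ref{lem:arc}. Now $v$ has degree $b$, the vertex $1$ has degree $6$, the vertex $b$ and the $\ell-1$ ends of deleted matching edges have degree $4$, the other $b-1-\ell=p$ vertices of $N$ have degree $5$, and the vertices of $M$ have degree $4$.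

\emph{Family \textup{(C)}.} Here the non-neighbors of $v$ must contain the ends of up to two disjoint chords. On $\mathbb Z_m=\{0,\dots,m-1\}$ let $M=\{0,3,4,7\}$ if $c=4$ and $M=\{0,3,4,7,8\}$ if $c=5$, and let $N=\mathbb Z_m\setminus M$, so $|N|=b$. Let $H$ be $C_m^2$ together with $(p-b)/2$ of the chords $\{0,3\}$, $\{4,7\}$; it is triangular. The set $N$ consists of $\{1,2\}$, $\{5,6\}$ and the $b-4\ge2$ consecutive vertices $c+4,\dots,m-1$, so $H[N]$ has no isolated vertex. By Lemma~\ref{lem:reinsert}(a), joining $v$ to $N$ gives a triangular graph. In it $v$ has degree $b$, the $b$ vertices of $N$ and $p-b$ vertices of $M$ have degree $5$, and the remaining vertices have degree $4$.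

\emph{Family \textup{(D)}.} Adding a set $F$ of chords to $C_n^2$ gives a triangular graph with degrees $4+\deg_F$. So we need $F$ with $a$ vertices of degree $2$, $p$ of degree $1$ and $q$ of degree $0$. We take $F$ to be a disjoint union of paths; $P_j$ denotes a path on $j$ vertices, which for $j\ge2$ has two vertices of degree $1$ and $j-2$ of degree $2$.

For $n=11$ the chords form a single cycle through all vertices, since $3$ generates $\mathbb Z_{11}$. We have $p\ge2a$: for $a=2$ because $p\ge6$, and for $a=3$ because $p+q=8$, $q\le1$ and $p$ even give $p=8$. Cut the cycle into $a$ copies of $P_3$, $(p-2a)/2$ copies of $P_2$ and $q$ copies of $P_1$; these use $3a+(p-2a)+q=11$ vertices and have the required degrees.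

For $n=12$ the chords form three disjoint $4$-cycles, one on each residue class modulo $3$. If $a=2$, then $p+q=10$ and $p\in\{6,8,10\}$; if $a=3$, then $p+q=9$, $q\le1$ and $p$ even give $(p,q)=(8,1)$. Cut the three $4$-cycles as follows.
\begin{center}
\begin{tabular}{c|ccc}
$(a,p,q)$ & first & second & third\\ \hline
$(2,6,4)$ & $P_4$ & $2P_2$ & $4P_1$\\
$(2,8,2)$ & $P_4$ & $2P_2$ & $P_2+2P_1$\\
$(2,10,0)$ & $P_4$ & $2P_2$ & $2P_2$\\
$(3,8,1)$ & $P_4$ & $P_3+P_1$ & $2P_2$
\end{tabular}
\end{center}
In each row the numbers of vertices of degree $2,1,0$ are $a,p,q$.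
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A counterexample of smallest length belongs to one of the families (A)--(D) by Proposition~\ref{prop:families}, and then has a triangular realization by Proposition~\ref{prop:constructions}. So there is no counterexample.
\end{proof}

\begin{thebibliography}{1}
\bibitem{TY} John Talbot and Jun Yan, \emph{Degree sequences of triangular multigraphs}, arXiv:2311.00110 (2023).
\end{thebibliography}
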